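\title{Plane homeomorphisms fixing a closed connected set form a contractible space}

\begin{abstract}
Let $F$ be a closed connected subset of the plane with more than one point. We prove that the group of orientation-preserving homeomorphisms of the plane that fix every point of $F$, with the topology of uniform convergence on compact sets, is contractible; this confirms a conjecture posed in work of B\'eguin, Crovisier and Le Roux. The contraction is the Alexander trick, carried to each complementary component of $F$ by a Riemann map. Its continuity rests on a distortion estimate for Riemann maps that is uniform over all components and needs no regularity of their boundaries.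
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathrm{Homeo}(\mathbb R^2)$ be the space of homeomorphisms of the plane, with the topology of uniform convergence on compact sets. For a closed set $F\subset\mathbb R^2$, let $\mathrm{Homeo}(\mathbb R^2,F)$ be the subspace of the homeomorphisms that fix every point of $F$, and let $\mathrm{Homeo}^+(\mathbb R^2,F)$ consist of those elements of $\mathrm{Homeo}(\mathbb R^2,F)$ that preserve the orientation. Both are groups under composition. A path in $\mathrm{Homeo}^+(\mathbb R^2,F)$ from the identity to $f$ is an isotopy that undoes $f$ without ever moving a point of $F$. Arcwise connectedness of the space says that such an isotopy exists for every $f$. Contractibility says that one can choose it continuously in $f$; it also implies that the space is simply connected, so that any two such isotopies ending at the same $f$ are homotopic with fixed endpoints.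

Two facts are known.
\begin{itemize}
\item[(A)] For every closed connected $F\subset\mathbb R^2$, the space $\mathrm{Homeo}^+(\mathbb R^2,F)$ is arcwise connected.
\item[(B)] If $F$ is the closed unit disk, then $\mathrm{Homeo}(\mathbb R^2,F)$ is contractible (the Alexander trick).
\end{itemize}
The contraction in (B) is one formula: $f_t(z)=f(tz)/t$ for $0<t\le1$, and $f_0=\mathrm{id}$. The map $f_t$ is the identity on the disk of radius $1/t$, whatever $f$ is, and this gives continuity at $t=0$. The conjecture posed in \cite{BCL} is that \emph{$\mathrm{Homeo}^+(\mathbb R^2,F)$ is contractible for every closed connected $F$ with more than one point}. We prove it, taking fact (A) as given.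

\begin{theorem}\label{thm:main}
Let $F\subset\mathbb R^2$ be closed and connected, with more than one point, and let $G=\mathrm{Homeo}^+(\mathbb R^2,F)$. There is a continuous map $H\colon G\times[0,1]\to G$, written $H(f,t)=f_t$, such that
\[
f_1=f,\qquad f_0=\mathrm{id},\qquad \mathrm{id}_t=\mathrm{id},\qquad (fh)_t=f_th_t
\]
for all $f,h\in G$ and $t\in[0,1]$. Thus $G$ strongly deformation retracts to $\{\mathrm{id}\}$ through group endomorphisms; in particular $G$ is contractible.
\end{theorem}

Each hypothesis excludes a concrete obstruction. From now on we identify $\mathbb R^2$ with $\mathbb C$.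

\begin{example}[rotations]\label{ex:rotation}
Let $F$ be empty or a point. Let $z_0$ be the point of $F$ (any point if $F=\emptyset$) and let $z_1\ne z_0$. The map
\[
f\longmapsto \frac{f(z_1)-f(z_0)}{|f(z_1)-f(z_0)|}\in S^1
\]
is continuous on $\mathrm{Homeo}^+(\mathbb R^2,F)$, and it sends the loop of rotations about $z_0$ to a loop of degree $1$. So the space is not simply connected, hence not contractible.
\end{example}

\begin{example}[twists]\label{ex:twist}
Let $F=\{|z|\le1\}\cup\{|z|\ge2\}$, which is not connected. For $f\in\mathrm{Homeo}^+(\mathbb R^2,F)$ the path $s\mapsto f(s)$, $s\in[1,2]$, runs from $1$ to $2$ in $\mathbb C\setminus\{0\}$, so its argument varies by $2\pi n(f)$ with $n(f)\in\mathbb Z$. If $|h-f|<\min_{[1,2]}|f|$ on $[1,2]$, the straight-line homotopy between the two paths avoids $0$, so $n(h)=n(f)$; thus $n$ is locally constant. Now $n(\mathrm{id})=0$, while $n=1$ for the twist that equals $z\mapsto ze^{2\pi i|z|}$ on $\{1\le|z|\le2\}$ and the identity on $F$. So the space is not connected.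
\end{example}

\begin{example}[reflections]\label{ex:reflection}
Let $F=[-1,1]$. The reflection $z\mapsto\bar z$ lies in $\mathrm{Homeo}(\mathbb R^2,F)$, and no path joins it to the identity, because orientation is constant along a path of homeomorphisms.
\end{example}

Once these three phenomena are excluded, contractibility is the answer one would guess. The closure of $F$ in the sphere cuts the sphere into components that are conformally disks. An element of $G$ should be a family of homeomorphisms of closed disks, one per component, each fixing the boundary circle, and the Alexander trick contracts each factor. This guess is correct, and it is the construction we use. The difficulty is continuity. The Riemann maps that identify the components with the disk need not extend continuously to the boundary, and there may be infinitely many components, thin but not small, whereas the topology of $G$ asks for uniform control over all of them.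

Section~\ref{sec:sphere} moves the problem to the sphere. Section~\ref{sec:model} defines $f_t$, proves the theorem by hand for a segment, and isolates the step that fails in general. Section~\ref{sec:distortion} proves the distortion estimate that replaces this step (Proposition~\ref{prop:omega}). Section~\ref{sec:nearK} studies elements of $G$ near the fixed set, and Section~\ref{sec:proof} completes the proof.

\section{The problem on the sphere}\label{sec:sphere}

\subsection{The chordal metric}
We write $\mathbb D$ for the open unit disk and $S^2=\mathbb C\cup\{\infty\}$, with the chordal metric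
\[
d(w,w')=\frac{2|w-w'|}{\sqrt{1+|w|^2}\sqrt{1+|w'|^2}},\qquad d(w,\infty)=\frac{2}{\sqrt{1+|w|^2}} .
\]
Under stereographic projection this is the Euclidean distance between points of the unit sphere of $\mathbb R^3$. Distances and diameters are chordal for subsets of $S^2$, and Euclidean for subsets of $\overline{\mathbb D}$ regarded as the source of a Riemann map. We use the following facts.
\begin{itemize}
\item Rotations of the sphere are M\"obius maps and isometries of $d$, and they act transitively.
\item The balls $B(x,r)$ (open) and $\bar B(x,r)$ (closed) are spherical caps, hence connected. For $0<r\le2$ the cap $B(x,r)$ has area $\pi r^2$, and the sphere has area $4\pi$.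
\item If $d(x,y)<2$, there is a minor great-circle arc $[x,y]$. Along it the distance to $x$ strictly increases and the distance to $y$ strictly decreases.
\item For a holomorphic map $h$ from an open set $V\subset\mathbb C$ to $S^2$, let $h^\#=2|h'|/(1+|h|^2)$, extended continuously to the poles. The image of a curve $\gamma$ has spherical length $\int_\gamma h^\#|dz|$, which is at least its chordal diameter. If $h$ is injective, then $h(V)$ has spherical area $\int_V(h^\#)^2\,dx\,dy$ and, if $h$ has no pole, Euclidean area $\int_V|h'|^2\,dx\,dy$.
\end{itemize}

Every $f\in\mathrm{Homeo}(\mathbb R^2)$ is proper, so $f(\infty)=\infty$ extends it to a homeomorphism of $S^2$; it preserves the orientation exactly when this extension has degree $1$. For maps of $S^2$ to itself put $\|f-h\|=\sup_{z\in S^2}d(f(z),h(z))$.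

\begin{lemma}\label{lem:topology}
The topology of $\mathrm{Homeo}(\mathbb R^2)$ is induced by the metric $\|f-h\|$.
\end{lemma}

\begin{proof}
Both topologies are metrizable, so it suffices to compare convergent sequences. Write $B_S=\{|z|<S\}$.

Suppose $\|f_n-f\|\to0$, and let $C\subset\mathbb C$ be compact, with $f(C)\subset B_M$. The chordal distance from $f(C)$ to $S^2\setminus B_{M}$ is positive, so $f_n(C)\subset B_{M}$ for large $n$. On $B_M$ we have $|w-w'|\le\frac12(1+M^2)\,d(w,w')$, so $f_n\to f$ uniformly on $C$.

Conversely, suppose $f_n\to f$ uniformly on compact sets. The point is to show that $f_n$ maps points near $\infty$ near $\infty$, uniformly in $n$. Given $R>0$, choose $S$ with $f(B_S)\supset\overline{B_{R+1}}$, and take $n$ so large that $|f_n-f|<\frac12$ on $\overline{B_S}$. Let $|w|\le R$. By injectivity $|f|>R+1$ on $\partial B_S$, so $|f-w|>1$ there, and the straight-line homotopy from the loop $f|_{\partial B_S}$ to the loop $f_n|_{\partial B_S}$ avoids $w$. The two loops therefore have the same winding number about $w$. This number is $\pm1$, because $f$ is a homeomorphism from $\mathbb C\setminus\{f^{-1}(w)\}$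 onto $\mathbb C\setminus\{w\}$ and $\partial B_S$ generates the fundamental group of the source. If $w$ were not in $f_n(B_S)$, then $f_n|_{\overline{B_S}}$ would contract the second loop in $\mathbb C\setminus\{w\}$ and the number would be $0$. Hence $f_n(B_S)\supset\overline{B_R}$, and by injectivity $|f_n(z)|>R$ for $|z|\ge S$. The same holds for $f$, so for $|z|\ge S$ both $f_n(z)$ and $f(z)$ are within $2/R$ of $\infty$. On $\overline{B_S}$ we have $d(f_n(z),f(z))\le2|f_n(z)-f(z)|\to0$ uniformly. Thus $\limsup\|f_n-f\|\le4/R$ for every $R$.
\end{proof}

\subsection{The set $K$ and its complementary components}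
Let $F$ and $G$ be as in Theorem~\ref{thm:main}, and let $K$ be the closure of $F$ in $S^2$; so $K=F\cup\{\infty\}$ if $F$ is unbounded and $K=F$ if $F$ is bounded. The set $K$ is compact and connected with more than one point. In particular it is infinite, and
\[
\kappa=\operatorname{diam}K\in(0,2].
\]
By Lemma~\ref{lem:topology}, $G$ is the group of homeomorphisms of $S^2$ of degree $1$ that fix every point of $K\cup\{\infty\}$, with the metric $\|\cdot\|$. If $K=S^2$, then $G=\{\mathrm{id}\}$ and there is nothing to prove, so we assume $K\neq S^2$. Fact (A) now reads as follows.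
\begin{itemize}
\item[$(*)$] For every $f\in G$ there is a path $(I_s)_{s\in[0,1]}$ in $G$ with $I_0=\mathrm{id}$ and $I_1=f$. The map $(s,z)\mapsto I_s(z)$ is continuous on $[0,1]\times S^2$.
\end{itemize}
The assumption that $f$ preserves the orientation enters the proof only through $(*)$, and $(*)$ is used only in Lemma~\ref{lem:components}(d) and Lemma~\ref{lem:sameland} (and in their analogue for the segment in Section~\ref{sec:model}).

A \emph{component} is a connected component of $S^2\setminus K$, and a \emph{Riemann map} is a conformal bijection of $\mathbb D$ onto a component. We use the Riemann mapping theorem in this form: if $U\subset S^2$ is open and connected and $S^2\setminus U$ is connected with more than one point, then for each $x\in U$ there is a conformal bijection $\varphi\colon\mathbb D\to U$ with $\varphi(0)=x$.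

\begin{lemma}\label{lem:components}
Let $U$ be a component.
\begin{itemize}
\item[(a)] For each $x\in U$ there is a Riemann map $\varphi\colon\mathbb D\to U$ with $\varphi(0)=x$.
\item[(b)] For every Riemann map $\varphi$ we have $d(\varphi(z),K)\to0$ as $|z|\to1$.
\item[(c)] If $x\in U$ and $r=d(x,K)$, then $0<r<2$ and $B(x,r)\subset U$.
\item[(d)] $f(U)=U$ for every $f\in G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each component $V$ the boundary $\partial V$ is nonempty and contained in $K$, so $\overline V\cup K$ is connected. The set $S^2\setminus U$ is the union of $K$ and the sets $\overline V$, $V\ne U$; it is therefore connected, and it has more than one point. Both hypotheses on $F$ are used here.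

(b) The set $U\cup K$ is closed, since its complement is a union of components. So for $\varepsilon>0$ the set $\{x\in U:d(x,K)\ge\varepsilon\}=\{x\in U\cup K:d(x,K)\ge\varepsilon\}$ is a compact subset of $U$, and its preimage under $\varphi$ is compact in $\mathbb D$.

(c) We have $r>0$ because $K$ is closed, and $r<2$ because some point of $K$ is not the antipode of $x$. The cap $B(x,r)$ is connected, contains $x$ and misses $K$.

(d) Take a path as in $(*)$. For $z\in U$ the path $s\mapsto I_s(z)$ starts at $z$ and avoids $K$, because $I_s$ is injective and fixes $K$ pointwise. So $f(V)\subset V$ for every component $V$. Since $f$ maps $S^2\setminus K$ onto itself and the components are disjoint, equality holds.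
\end{proof}

For each component $U$ we fix once and for all a Riemann map $\varphi_U\colon\mathbb D\to U$, subject to one condition: if $\infty\in U$, then $\varphi_U(0)=\infty$. We write $\varphi$ for $\varphi_U$ when $U$ is fixed.

\subsection{The Alexander trick in the disk}
Let $g$ be a homeomorphism of $\overline{\mathbb D}$ that is the identity on $\partial\mathbb D$. Put $g_0=\mathrm{id}$ and, for $0<t\le1$,
\begin{equation}\label{eq:alex}
g_t(w)=t\,g(w/t)\quad\text{if }|w|\le t,\qquad g_t(w)=w\quad\text{if }t\le|w|\le1 .
\end{equation}

\begin{lemma}\label{lem:alex}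
Each $g_t$ is a homeomorphism of $\overline{\mathbb D}$ that preserves $\mathbb D$, and $(t,w)\mapsto g_t(w)$ is continuous on $[0,1]\times\overline{\mathbb D}$. We have $g_1=g$, $\mathrm{id}_t=\mathrm{id}$, $(gg')_t=g_tg'_t$, $\sup|g_t-g'_t|=t\sup|g-g'|$, and $g_t(0)=0$ if $g(0)=0$.
\end{lemma}

\begin{proof}
The two formulas in \eqref{eq:alex} agree when $|w|=t$, because $g$ fixes $\partial\mathbb D$ pointwise. They define bijections of $t\overline{\mathbb D}$ and of $\{t\le|w|\le1\}$, and they are continuous on two closed sets that cover $(0,1]\times\overline{\mathbb D}$. Continuity at $t=0$ follows from $|g_t(w)-w|\le2t$. For $|w|\le t$ the point $g'_t(w)=tg'(w/t)$ lies in $t\overline{\mathbb D}$, so $g_t(g'_t(w))=t\,g(g'(w/t))$; this is the product rule. The other identities are read off from \eqref{eq:alex}.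
\end{proof}

\section{The construction, and the case of a segment}\label{sec:model}

For $f\in G$ and a component $U$, Lemma~\ref{lem:components}(d) gives a homeomorphism $g=\varphi_U^{-1}f\varphi_U$ of $\mathbb D$. We shall prove (Lemma~\ref{lem:extend}) that $g$ extends to a homeomorphism of $\overline{\mathbb D}$ that is the identity on $\partial\mathbb D$. Granting this, define for $t\in[0,1]$
\begin{equation}\label{eq:ft}
f_t=\varphi_U\,g_t\,\varphi_U^{-1}\ \text{ on each component }U,\qquad f_t=\mathrm{id}\ \text{ on }K .
\end{equation}
Explicitly, if $z=\varphi_U(tu)$ with $u\in\mathbb D$ and $t>0$, then $f_t(z)=\varphi_U(tg(u))$, and $f_t(z)=z$ for all other $z\in U$. When $F=\overline{\mathbb D}$ and $\varphi(w)=1/w$, we get $g(w)=1/f(1/w)$ and $f_t(z)=f(tz)/t$, the formula for fact (B).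

\subsection{The segment}
Let $F=K=[-1,1]$ and $\varphi(w)=\frac12(w+1/w)$. The solutions of $\varphi(w)=z$ are a pair $w,1/w$, and they lie on the unit circle exactly when $z\in[-1,1]$. So $\varphi$ is a Riemann map onto the unique component $U$, with $\varphi(0)=\infty$. It extends continuously to $\overline{\mathbb D}$, with $\varphi(e^{\pm i\theta})=\cos\theta$. From $\operatorname{Im}\varphi(ae^{i\theta})=\frac12(a-1/a)\sin\theta$ we see that $\varphi$ maps the upper half of $\mathbb D$ onto the lower half-plane and the lower half onto the upper half-plane. The circle thus records the two sides of the segment. The proof has three steps.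

\emph{Step 1: $g$ extends by the identity.} Let $u_n\in\mathbb D$ tend to $e^{i\theta}$, and let $p=\cos\theta$. Since $\varphi(g(u_n))=f(\varphi(u_n))\to f(p)=p$, every limit point of $g(u_n)$ is $e^{i\theta}$ or $e^{-i\theta}$. If $p=\pm1$ these coincide. Otherwise we must show that $f$ does not exchange the two sides at $p$. Let $N$ be a disk centered at $p$ with $N\cap\mathbb R\subset(-1,1)$. By $(*)$ and compactness of $[0,1]$ there is a disk $N'\subset N$ centered at $p$ with $I_s(N')\subset N$ for all $s$. For $z\in N'\setminus F$ the path $s\mapsto I_s(z)$ stays in $N\setminus F$, so $z$ and $f(z)$ lie in the same half of $N$. Hence $u_n$ and $g(u_n)$ lie in the same half of $\mathbb D$ for large $n$, and $g(u_n)\to e^{i\theta}$. The reflection of Example~\ref{ex:reflection} fails here: for it $g(w)=\bar w$.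

\emph{Step 2: $g$ depends continuously on $f$.} Write $\tilde f$ for $g$. Since $\|hf^{-1}-\mathrm{id}\|=\|h-f\|$ and $\sup|\tilde h\tilde f^{-1}-\mathrm{id}|=\sup|\tilde h-\tilde f|$, it suffices to show that $k_n\to\mathrm{id}$ in $G$ implies $\tilde k_n\to\mathrm{id}$ uniformly. If not, there are, along a subsequence, points $u_n\in\mathbb D$ with $u_n\to u$ and $\tilde k_n(u_n)\to u'\ne u$. Then $\varphi(u')=\varphi(u)$, so $u'=\bar u$ is a nonreal point of the circle. With $p=\varphi(u)$ and $N$ as in Step 1, the points $x_n=\varphi(u_n)$ and $k_n(x_n)$ tend to $p$ and lie in opposite halves of $N$. Let $J_n$ be the vertical segment from $x_n$ to a point $p_n\in F$. For large $n$ the connected set $k_n(J_n\setminus\{p_n\})$ lies in $N\setminus F$, so it lies in the half of $N$ that contains $k_n(x_n)$. But by Step 1, applied to $k_n$ at $p_n$, the points of $J_n$ near $p_n$ do not change sides. This is a contradiction.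

\emph{Step 3: return to the sphere.} The map $\varphi\colon\overline{\mathbb D}\to S^2$ is a continuous surjection of compact spaces and $f_t\varphi=\varphi g_t$ on $\overline{\mathbb D}$. Since $\varphi\times\mathrm{id}$ is a closed surjection from $\overline{\mathbb D}\times[0,1]$ onto $S^2\times[0,1]$, the map $(z,t)\mapsto f_t(z)$ is continuous. So $(f_t)$ is a path of homeomorphisms starting at the identity, each fixing $F$ and $\infty=\varphi(0)$. Finally, $\sup|\tilde f_t-\tilde h_t|\le\sup|\tilde f-\tilde h|$ by Lemma~\ref{lem:alex}, and $\varphi$ is uniformly continuous, so $\|f_t-h_t\|\to0$ uniformly in $t$ as $h\to f$.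

\subsection{What fails in general}
Steps 1 and 2 survive, once ``side'' is replaced by the landing point of an arc (Section~\ref{sec:nearK}). Step 3 does not, because it rests on the uniform continuity of $\varphi$.

\begin{example}\label{ex:sine}
Let $F=\{(x,\sin\frac1x):0<x\le1\}\cup(\{0\}\times[-1,1])$. Every point off $F$ is joined to $\infty$ by a vertical ray that misses $F$, so there is one component $U$, and $\partial U=F$ since $F$ has empty interior. If $\varphi$ were uniformly continuous, it would extend continuously to $\overline{\mathbb D}$. The compact set $\varphi(\overline{\mathbb D})$ would contain $\partial U$, and $\varphi(\partial\mathbb D)\subset F$ by Lemma~\ref{lem:components}(b), so $F=\varphi(\partial\mathbb D)$ would be path connected, which it is not.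
\end{example}

\begin{example}\label{ex:ladder}
Let $F=([0,1]\times\{0,1\})\cup(\{0,1,\frac12,\frac13,\dots\}\times[0,1])$. The bounded components are the rectangles $R_n=(\frac1{n+1},\frac1n)\times(0,1)$. Their diameters do not tend to $0$, so the fact that $f_t$ preserves each $R_n$ does not make $f_t$ continuous on $\{0\}\times[0,1]$. The maps $\varphi_{R_n}$ have no common modulus of continuity: otherwise a subsequence would converge uniformly on $\mathbb D$ to a holomorphic map with values in a segment, that is, to a constant, and the diameters would tend to $0$.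
\end{example}

So the Euclidean distance in $\mathbb D$ is a useless intermediary. We must compare $f_t(z)=\varphi(tu')$ with $h_t(z)=\varphi(tu'')$, where $\varphi(u')=f(x)$ and $\varphi(u'')=h(x)$ for the point $x=\varphi(u)$, and we want to pass directly from information on $\varphi(u'),\varphi(u'')$ to the closeness of $\varphi(tu'),\varphi(tu'')$. Closeness of $\varphi(u')$ and $\varphi(u'')$ is not enough information. For the segment, $\varphi(\pm ia)=\mp\frac i2(1/a-a)$ are close when $a$ is near $1$, while $\varphi(\pm ia/2)$ are near $\mp\frac34i$. The two points must be close \emph{inside} $U$.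

\begin{definition}\label{def:joined}
Let $\delta\ge0$. Two points of a component $U$ are \emph{$\delta$-joined} if they lie in a connected subset of $U$ of diameter at most $\delta$.
\end{definition}

\section{A uniform distortion estimate}\label{sec:distortion}

The goal of this section is Proposition~\ref{prop:omega}: if $\varphi(u)$ and $\varphi(v)$ are $\delta$-joined, then $\varphi(tu)$ and $\varphi(tv)$ are close, with a bound that depends on $\delta$ and $K$ only.

\subsection{A length--area lemma}
The first lemma says that if a connected set of definite size in $\mathbb D$ has a small image under a Riemann map $\psi$, then $\psi(0)$ is close to that image. The reason is this. The circles that separate the small image from $\psi(0)$ pull back to disjoint curves in $\mathbb D$, each of definite length, and the area of $\mathbb D$ bounds how many scales such circles can span. For $\sigma>0$ put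
\[
M(\sigma)=e^{32\pi^2/\sigma^2}.
\]

\begin{lemma}\label{lem:lengtharea}
Let $\psi\colon\mathbb D\to U$ be a Riemann map, and let $E\subset\mathbb D$ be a connected set that contains two points at distance at least $\sigma>0$. Let $q\in S^2$ and $0<\delta\le1$ be such that $\psi(E)\subset\bar B(q,\delta)$. If $\delta M(\sigma)<\kappa/4$, then $d(\psi(0),q)\le2\delta M(\sigma)$.
\end{lemma}

A condition relating $\delta$ to $\kappa$ cannot be avoided. If $K=\{|w|\le a\}$, $\psi(z)=a/z$ and $E=\{|z|=\frac12\}$, then $\psi(E)\subset\bar B(0,4a)$ with $a$ as small as we like, while $d(\psi(0),0)=2$.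

\begin{proof}
Rotate the sphere, and $K$ and $U$ with it, so that $q=0$. For $0<r<2$ the ball $B(0,r)$ is the disk $\{|w|<\tau\}$ with $r=2\tau/\sqrt{1+\tau^2}$, that is, $\tau=r/\sqrt{4-r^2}$. Let $\tau_0$ and $\tau_*$ correspond to the radii $\delta$ and $\kappa/2$, which are at most $1$. Then $0<\tau_0\le\delta/\sqrt3\le\delta$ and $\tau_*\ge\kappa/4$. Put $\tau_1=\min(|\psi(0)|,\tau_*)$, with $|\infty|=\infty$. We shall prove that
\begin{equation}\label{eq:tau}
\tau_1\le\delta M(\sigma).
\end{equation}
This suffices: \eqref{eq:tau} gives $\tau_1<\kappa/4\le\tau_*$, so $|\psi(0)|=\tau_1$ and $d(\psi(0),0)\le2|\psi(0)|\le2\delta M(\sigma)$. If $\tau_1\le\tau_0$, then \eqref{eq:tau} holds; so let $\tau_0<\tau_1$.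

For $\tau\in(\tau_0,\tau_1)$ let
\[
\Omega=\psi^{-1}(\{|w|<\tau\}),\qquad\Lambda=\psi^{-1}(\{|w|=\tau\}),\qquad \ell(\tau)=\int_{U\cap\{|w|=\tau\}}|(\psi^{-1})'|\,|dw| .
\]
The set $\Lambda$ is a countable union of analytic curves of total length $\ell(\tau)$, and $\ell$ is measurable by Tonelli's theorem in polar coordinates. We have $E\subset\Omega$ because $\tau>\tau_0$, and $0\notin\Omega$ because $\tau<|\psi(0)|$. The set $\mathbb D\setminus\Lambda$ is the disjoint union of the open sets $\Omega$ and $\{|\psi|>\tau\}$. Therefore \emph{a chord of $\mathbb D$ (without its endpoints) that meets $\Omega$ and misses $\Lambda$ lies in $\Omega$}.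

\medskip
\noindent\emph{Claim: $\ell(\tau)\ge\sigma/4$.} Suppose $\ell(\tau)<\sigma/4$. We build a loop in $\Omega$ around $0$ out of four chords (Figure~\ref{fig:chords}). The orthogonal projection of $\Lambda$ to a line has measure at most $\ell(\tau)<\sigma/4$, so every interval of length at least $\sigma/4$ on a coordinate axis contains a point outside the projection of $\Lambda$. Note that $\sigma\le2$. Precomposing $\psi$ with a rotation of $\mathbb D$, we may assume that the two given points of $E$ differ by a real number. The projection of the connected set $E$ to the $x$-axis then contains a closed interval $T\subset(-1,1)$ of length $\sigma$.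
\begin{itemize}
\item The middle half of $T$ has length $\sigma/2$, so it contains $x_0$ such that the chord $\{x=x_0\}$ misses $\Lambda$. This chord meets $E$, so it lies in $\Omega$. Hence $x_0\ne0$, and after a rotation by $\pi$ we may assume $x_0>0$. Since $1-x_0\ge\sigma/4$, the chord has half-length $\sqrt{1-x_0^2}\ge\sqrt{1-x_0}\ge\sqrt\sigma/2$.
\item Since $\sqrt\sigma/2\ge\sigma/4$, there are $y_1\in(0,\sqrt\sigma/2)$ and $y_2\in(-\sqrt\sigma/2,0)$ such that the chords $\{y=y_1\}$ and $\{y=y_2\}$ miss $\Lambda$. They cross the chord $\{x=x_0\}$ in $\mathbb D$, so they lie in $\Omega$.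
\item Since $\frac12\ge\sigma/4$, there is $x_1\in(-\frac12,0)$ such that the chord $\{x=x_1\}$ misses $\Lambda$. It crosses the two horizontal chords in $\mathbb D$, because $x_1^2+y_j^2<\frac14+\frac\sigma4<1$. So it lies in $\Omega$.
\end{itemize}
The closed rectangle $\Pi=[x_1,x_0]\times[y_2,y_1]$ has its corners in $\mathbb D$, so $\Pi\subset\mathbb D$. Its boundary $Q$ lies in $\Omega$, and its interior $\Pi^\circ$ contains $0$. The set $\psi(\Pi^\circ)$ is connected and open, and it equals $\psi(\Pi)\setminus\psi(Q)$ with $\psi(\Pi)$ compact, so it is also closed in $S^2\setminus\psi(Q)$. Hence it is the component of $S^2\setminus\psi(Q)$ that contains $\psi(0)$. The connected set $\{|w|\ge\tau\}\cup\{\infty\}$ contains $\psi(0)$ and misses $\psi(Q)\subset\{|w|<\tau\}$, so it lies in $\psi(\Pi^\circ)\subset U$. Thus $K\subset\{|w|<\tau\}$. As $\tau<\tau_*$, this disk is a ball about $0$ of radius less than $\kappa/2$, so $\operatorname{diam}K<\kappa$. This contradiction proves the claim.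

\medskip
By the Cauchy--Schwarz inequality, $\ell(\tau)^2\le2\pi\tau\int_{U\cap\{|w|=\tau\}}|(\psi^{-1})'|^2|dw|$. Divide by $2\pi\tau$ and integrate over $(\tau_0,\tau_1)$. The right side becomes the area of $\psi^{-1}(\{\tau_0<|w|<\tau_1\})\subset\mathbb D$, so
\[
\frac{\sigma^2}{16}\cdot\frac1{2\pi}\log\frac{\tau_1}{\tau_0}\le\int_{\tau_0}^{\tau_1}\frac{\ell(\tau)^2}{2\pi\tau}\,d\tau\le\pi .
\]
Hence $\tau_1\le\tau_0M(\sigma)\le\delta M(\sigma)$, which is \eqref{eq:tau}.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\draw (0,0) circle (1);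
\draw[gray] (0.5,-0.866) -- (0.5,0.866);
\draw[gray] (-0.3,-0.954) -- (-0.3,0.954);
\draw[gray] (-0.954,0.3) -- (0.954,0.3);
\draw[gray] (-0.937,-0.35) -- (0.937,-0.35);
\draw[very thick] (-0.3,-0.35) rectangle (0.5,0.3);
\draw[thick] (0.1,0.15) .. controls (0.35,0.3) and (0.55,-0.25) .. (0.9,0.15);
\draw[dashed] (0,0) circle (0.06);
\fill (0,0) circle (0.015);
\node at (-0.12,0.08) {$0$};
\node at (0.04,-0.16) {$\Lambda$};
\node at (0.78,-0.08) {$E$};
\node at (-0.4,-0.12) {$Q$};
\node at (0.5,1.0) {$x=x_0$};
\node at (-0.34,1.06) {$x=x_1$};
\node at (1.2,0.3) {$y=y_1$};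
\node at (1.19,-0.35) {$y=y_2$};
\end{tikzpicture}
\caption{The claim in the proof of Lemma~\ref{lem:lengtharea}. If the preimage $\Lambda$ (dashed) of the circle $\{|w|=\tau\}$ under the Riemann map were short, four chords of the unit disk would miss it. The chord $x=x_0$ meets $E$, and each of the others crosses a chord chosen before it, so the rectangular loop $Q$ around $0$ is mapped into the disk $\{|w|<\tau\}$.}
\label{fig:chords}
\end{figure}

A first consequence is a substitute for the continuity of $\varphi^{-1}$ at the boundary. An \emph{access arc} of $U$ at $p\in K$ is an arc $J$ (a homeomorphic image of $[0,1]$) with endpoint $p$ and $J\setminus\{p\}\subset U$. It \emph{lands at} $e\in\partial\mathbb D$ if $\varphi_U^{-1}(z)\to e$ as $z\to p$ in $J\setminus\{p\}$. For the segment, a vertical access arc at $\cos\theta$, $0<\theta<\pi$, lands at $e^{-i\theta}$ if it comes from above and at $e^{i\theta}$ if it comes from below.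

\begin{corollary}\label{cor:landing}
Let $U$ be a component and $\varphi=\varphi_U$.
\begin{itemize}
\item[(a)] If $E_n\subset\mathbb D$ are nonempty connected sets with $\operatorname{diam}\varphi(E_n)\to0$ and $\operatorname{dist}(\varphi(E_n),K)\to0$, then $\operatorname{diam}E_n\to0$.
\item[(b)] Every access arc of $U$ lands at a point of $\partial\mathbb D$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Otherwise there is $\sigma>0$ such that, along a subsequence, each $E_n$ contains two points at distance at least $\sigma$. Pick $q_n\in\varphi(E_n)$ and put $\delta_n=\operatorname{diam}\varphi(E_n)+\frac1n$. For large $n$ Lemma~\ref{lem:lengtharea} applies and gives $d(\varphi(0),q_n)\le2\delta_nM(\sigma)\to0$. Also $d(q_n,K)\to0$. So $d(\varphi(0),K)=0$, which is false.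

(b) Parametrize $J$ by $c\colon[0,1]\to J$ with $c(1)=p$, and let $E_n=\varphi^{-1}(c([1-\frac1n,1)))$. By (a), $\operatorname{diam}E_n\to0$, so $\varphi^{-1}(c(s))$ converges to some $e\in\overline{\mathbb D}$ as $s\to1$. If $e$ were in $\mathbb D$, then $p=\varphi(e)\in U$, which is false.
\end{proof}

\subsection{The modulus $\omega$}
For $w\in\mathbb D$ let $m_w(z)=\dfrac{z-w}{1-\bar wz}$, a conformal automorphism of $\mathbb D$ with $m_w(w)=0$. The \emph{pseudo-hyperbolic distance} is $\rho(w,z)=|m_w(z)|$; it is symmetric. Expanding the numerator gives
\begin{equation}\label{eq:mobius}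
m_w(a)-m_w(b)=\frac{(a-b)(1-|w|^2)}{(1-\bar wa)(1-\bar wb)} .
\end{equation}
We also recall Montel's theorem: every sequence of holomorphic maps from $\mathbb D$ to $S^2$ that omit three fixed points has a subsequence that converges for $d$, uniformly on compact sets.

\begin{proposition}\label{prop:omega}
For $\delta\ge0$ let $\omega(\delta)$ be the supremum of $d(\varphi(tu),\varphi(tv))$ over all Riemann maps $\varphi$, all $t\in[0,1]$, and all $u,v\in\mathbb D$ such that $\varphi(u)$ and $\varphi(v)$ are $\delta$-joined. Then $\omega$ is nondecreasing, $\omega(0)=0$, and $\omega(\delta)\to0$ as $\delta\to0$.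
\end{proposition}

The proof is a dichotomy. If $tu$ and $tv$ are pseudo-hyperbolically close, their images are close by Montel's theorem. If not, then the set joining $u$ to $v$ has definite size after either of the points $tu$, $tv$ is moved to the center, and Lemma~\ref{lem:lengtharea} puts both $\varphi(tu)$ and $\varphi(tv)$ close to $\varphi(u)$.

\begin{proof}
Monotonicity holds because the supremum is taken over a set that grows with $\delta$, and $\omega(0)=0$ because $0$-joined points are equal. Let $\varepsilon>0$.

\emph{Close points.} There is $\eta\in(0,1)$ such that $d(\psi(z),\psi(0))<\varepsilon$ for all Riemann maps $\psi$ and all $|z|<\eta$. Otherwise there are Riemann maps $\psi_n$ and points $z_n\to0$ with $d(\psi_n(z_n),\psi_n(0))\ge\varepsilon$. All $\psi_n$ omit three fixed points of the infinite set $K$, so a subsequence converges uniformly near $0$ to a continuous map, a contradiction. Applying this to $\psi=\varphi\circ m_w^{-1}$, we get for every Riemann map $\varphi$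
\begin{equation}\label{eq:montel}
\rho(w,z)<\eta\ \Longrightarrow\ d(\varphi(w),\varphi(z))<\varepsilon .
\end{equation}

Put $\sigma=\eta/2$, and choose $\delta\in(0,1]$ with $\delta M(\sigma)<\kappa/4$ and $4\delta M(\sigma)<\varepsilon$. Let $\varphi,t,u,v$ be as in the definition of $\omega(\delta)$, and let $E\subset\mathbb D$ be a connected set containing $u,v$ with $\operatorname{diam}\varphi(E)\le\delta$. We show that $d(\varphi(tu),\varphi(tv))<\varepsilon$; then $\omega(\delta)\le\varepsilon$, and monotonicity finishes the proof. By \eqref{eq:montel} we may assume $\rho(tu,tv)\ge\eta$.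

\emph{Distant points.} Let $w=tu$. Then $|1-\bar wu|=1-t|u|^2\le1-t^2|u|^2=1-|w|^2$, so \eqref{eq:mobius} gives
\[
|m_w(u)-m_w(v)|\ge\frac{|u-v|}{|1-t\bar uv|}.
\]
Next, $|1-t^2\bar uv|\ge1-t^2\ge1-t$, and therefore
\[
|1-t\bar uv|\le|1-t^2\bar uv|+(t-t^2)|\bar uv|\le|1-t^2\bar uv|+(1-t)\le2|1-t^2\bar uv| .
\]
Since $\rho(tu,tv)=t|u-v|/|1-t^2\bar uv|$, we obtain
\[
|m_w(u)-m_w(v)|\ge\frac{|u-v|}{2|1-t^2\bar uv|}\ge\frac12\rho(tu,tv)\ge\sigma .
\]
Apply Lemma~\ref{lem:lengtharea} to the Riemann map $\psi=\varphi\circ m_w^{-1}$, the connected set $m_w(E)$ and the point $q=\varphi(u)$. We have $\psi(m_w(E))=\varphi(E)\subset\bar B(q,\delta)$ and $\psi(0)=\varphi(tu)$, so $d(\varphi(tu),q)\le2\delta M(\sigma)$. The same computation with $u$ and $v$ exchanged gives $|m_{tv}(u)-m_{tv}(v)|\ge\sigma$, and Lemma~\ref{lem:lengtharea} for $\varphi\circ m_{tv}^{-1}$, $m_{tv}(E)$ and the same $q$ gives $d(\varphi(tv),q)\le2\delta M(\sigma)$. Hence $d(\varphi(tu),\varphi(tv))\le4\delta M(\sigma)<\varepsilon$.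
\end{proof}

\section{Elements of $G$ near $K$}\label{sec:nearK}

To use Proposition~\ref{prop:omega} we need $x$ and $f(x)$ to be $\delta$-joined with $\delta$ small, both when $x$ is near $K$ and when $f$ is near the identity. For $x$ near $K$ the plan is to follow a short access arc $J$ from $x$ almost to $K$, cross over to $f(J)$, and follow $f(J)$ back to $f(x)$. The crossing is possible inside $U$ when $J$ and $f(J)$ land at the same point. Throughout this section $U$ is a component and $\varphi=\varphi_U$.

\subsection{Two boundary properties of Riemann maps}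
For the segment, the line $\mathbb R$ separates the two sides. In general we separate with a pair of radii of $\mathbb D$ whose images stay away from a given point of $K$; the next lemma provides them. The \emph{radial limit} of a map $\chi$ on $\mathbb D$ at $\zeta\in\partial\mathbb D$ is $\lim_{a\uparrow1}\chi(a\zeta)$. Let $\chi$ be a bounded holomorphic function on $\mathbb D$. Fatou's theorem says that $\chi$ has a radial limit at almost every $\zeta$. The F.~and M.~Riesz theorem says that if $\chi$ is not constant, then for each $c\in\mathbb C$ the radial limit equals $c$ only on a null set of $\partial\mathbb D$.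

\begin{lemma}\label{lem:radial}
Let $p\in S^2$. At almost every point of $\partial\mathbb D$ the map $\varphi$ has a radial limit, and it differs from $p$.
\end{lemma}

\begin{proof}
We reduce to a bounded function. Let $p_1\ne p_2$ be points of $K\setminus\{\infty\}$, and let $T$ be the M\"obius map $T(w)=\frac{w-p_1}{w-p_2}$. The function $T\circ\varphi$ has no zero and no pole in $\mathbb D$, so it has a holomorphic square root $\chi_0$, which does not vanish. If $\chi_0(z)=\pm\chi_0(z')$, then $\varphi(z)=\varphi(z')$, so $z=z'$, and the sign is $+$ because $\chi_0(z)\ne0$. Thus $\chi_0$ is injective and omits the nonempty open set $-\chi_0(\mathbb D)$. For a point $a$ of this set, $\chi=1/(\chi_0-a)$ is bounded, holomorphic and nonconstant, and $\varphi=R\circ\chi$, where $R(\xi)=T^{-1}((a+1/\xi)^2)$ is a rational map of degree $2$. Where $\chi$ has radial limit $c$, the map $\varphi$ has radial limit $R(c)$. Fatou's theorem gives existence almost everywhere, and the Riesz theorem, applied to the at most two points $c$ with $R(c)=p$, gives the rest.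
\end{proof}

The next lemma provides short crossings near a landing point.

\begin{lemma}\label{lem:crosscut}
For $e\in\partial\mathbb D$ and $0<\lambda<1$ let $A_\lambda=\mathbb D\cap\{|z-e|=\lambda\}$. Then $A_\lambda$ is a circular arc, and $\liminf_{\lambda\to0}\operatorname{diam}\varphi(A_\lambda)=0$.
\end{lemma}

\begin{proof}
The point $e(1+\lambda e^{i\theta})$ lies in $\mathbb D$ exactly when $\cos\theta<-\lambda/2$, so $A_\lambda$ is an arc of length at most $\pi\lambda$. Let $L(\lambda)$ be the spherical length of $\varphi(A_\lambda)$. By the Cauchy--Schwarz inequality $L(\lambda)^2\le\pi\lambda\int_{A_\lambda}(\varphi^\#)^2|dz|$. Integration in polar coordinates about $e$ gives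
\[
\int_0^1L(\lambda)^2\frac{d\lambda}\lambda\le\pi\int_{\mathbb D}(\varphi^\#)^2\,dx\,dy\le\pi\cdot4\pi .
\]
Since $\int_0^1d\lambda/\lambda=\infty$, we get $\liminf_{\lambda\to0}L(\lambda)=0$, and $\operatorname{diam}\varphi(A_\lambda)\le L(\lambda)$.
\end{proof}

\subsection{Landing points are preserved}

\begin{lemma}\label{lem:sameland}
Let $f\in G$ and let $J$ be an access arc of $U$ at $p\in K$. Then $f(J)$ is an access arc of $U$ at $p$, and $J$ and $f(J)$ land at the same point.
\end{lemma}

\begin{proof}
The first statement holds because $f(p)=p$ and $f(U)=U$. By Corollary~\ref{cor:landing}(b), $J$ lands at some $e$ and $f(J)$ at some $e'$. Suppose $e\ne e'$. By Lemma~\ref{lem:radial} we can choose $b$ in one component of $\partial\mathbb D\setminus\{e,e'\}$ and $c$ in the other such that $\varphi$ has radial limits different from $p$ at $b$ and $c$. Let $C=[0,b)\cup[0,c)$ be the union of the two radii. The closure of $\varphi(C)$ consists of $\varphi(C)\subset U$ and the two radial limits, so it is a compact set that misses $p$.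

Take a path $(I_s)$ as in $(*)$. Since $(s,z)\mapsto I_s(z)$ is continuous, $I_s(p)=p$ and $[0,1]$ is compact, there is a neighborhood $N$ of $p$ with $I_s(N)\cap\overline{\varphi(C)}=\emptyset$ for all $s$. Let $J'\subset J\cap N$ be a nondegenerate subarc ending at $p$. Each $I_s$ lies in $G$ and so preserves $U$. The set
\[
W=\{\varphi^{-1}(I_s(z)):s\in[0,1],\ z\in J'\setminus\{p\}\}
\]
is a continuous image of a connected space and lies in $\mathbb D\setminus C$, so it lies in one of the two open sectors that form $\mathbb D\setminus C$. Its closure contains $e$ (take $s=0$) and $e'$ (take $s=1$). Hence $e$ and $e'$ lie in one closed arc of $\partial\mathbb D$ with endpoints $b,c$. But by the choice of $b$ and $c$, the points $e$ and $e'$ lie in different components of $\partial\mathbb D\setminus\{b,c\}$. This is a contradiction.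
\end{proof}

\subsection{Joining $x$ to $f(x)$}
For $f\in G$ and $r\ge0$ put
\[
\beta_f(r)=\sup\{d(f(z),z):d(z,K)\le r\}.
\]
This function is nondecreasing and bounded by $\|f-\mathrm{id}\|$. It tends to $0$ with $r$: if $p\in K$ is nearest to $z$, then $d(f(z),z)\le d(f(z),f(p))+d(p,z)$, and $f$ is uniformly continuous.

\begin{lemma}\label{lem:join}
Let $f\in G$, $x\in U$ and $r=d(x,K)$.
\begin{itemize}
\item[(a)] The points $x$ and $f(x)$ are $(4r+2\beta_f(r))$-joined.
\item[(b)] The points $x$ and $f(x)$ are $6\|f-\mathrm{id}\|$-joined.
\end{itemize}
\end{lemma}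

\begin{proof}
(a) By Lemma~\ref{lem:components}(c), $0<r<2$ and $B(x,r)\subset U$. Let $p\in K$ with $d(x,p)=r$, and let $J=[x,p]$. Then $J\setminus\{p\}\subset B(x,r)$, so $J$ is an access arc, and $d(z,K)\le d(z,p)\le r$ for $z\in J$. Hence $d(f(z),z)\le\beta_f(r)$ on $J$, and $J\cup f(J)\subset\bar B(x,r+\beta_f(r))$. By Lemma~\ref{lem:sameland}, the curves $\gamma=\varphi^{-1}(J\setminus\{p\})$ and $\gamma'=\varphi^{-1}(f(J)\setminus\{p\})$, which start at $\varphi^{-1}(x)$ and $\varphi^{-1}(f(x))$, converge to the same point $e\in\partial\mathbb D$. By Lemma~\ref{lem:crosscut} there is $\lambda$, smaller than the distances from $e$ to the two starting points, with $\operatorname{diam}\varphi(A_\lambda)\le r$. Along each curve $|z-e|$ goes from a value larger than $\lambda$ to $0$, so both curves meet $A_\lambda$, and $E=\gamma\cup\gamma'\cup A_\lambda$ is connected. The set $\varphi(A_\lambda)$ meets $J\subset\bar B(x,r)$, so it lies in $\bar B(x,2r)$. Thus the connected set $\varphi(E)\subset U$ contains $x$ and $f(x)$ and lies in $\bar B(x,2r+\beta_f(r))$; its diameter is at most $4r+2\beta_f(r)$.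

(b) Let $\alpha=\|f-\mathrm{id}\|$. If $\alpha=0$, then $f(x)=x$. If $0<\alpha<r$, the arc $[x,f(x)]$ lies in $\bar B(x,\alpha)\subset B(x,r)\subset U$ and has diameter at most $2\alpha$. If $\alpha\ge r$, then $4r+2\beta_f(r)\le6\alpha$, and (a) applies.
\end{proof}

\begin{lemma}\label{lem:extend}
For $f\in G$, the map $g=\varphi^{-1}f\varphi$ extends to a homeomorphism of $\overline{\mathbb D}$ that is the identity on $\partial\mathbb D$.
\end{lemma}

\begin{proof}
Let $u_n\in\mathbb D$ tend to $e\in\partial\mathbb D$. Then $r_n=d(\varphi(u_n),K)\to0$ by Lemma~\ref{lem:components}(b). Lemma~\ref{lem:join}(a) gives connected sets $E_n\subset\mathbb D$ containing $u_n$ and $g(u_n)$ with $\operatorname{diam}\varphi(E_n)\le4r_n+2\beta_f(r_n)\to0$, and $\operatorname{dist}(\varphi(E_n),K)\le r_n\to0$. By Corollary~\ref{cor:landing}(a), $|g(u_n)-u_n|\to0$, so $g(u_n)\to e$. Thus $g$, extended by the identity, is a continuous bijection of the compact space $\overline{\mathbb D}$, hence a homeomorphism.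
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

By Lemma~\ref{lem:extend}, formula \eqref{eq:ft} defines $f_t$ for all $f\in G$ and $t\in[0,1]$. By Lemma~\ref{lem:alex}, $f_t$ is a bijection of $S^2$ that restricts to a homeomorphism of each component, and $f_1=f$, $f_0=\mathrm{id}$, $\mathrm{id}_t=\mathrm{id}$. The rule $(fh)_t=f_th_t$ holds on each component because $\varphi_U^{-1}(fh)\varphi_U$ is the product of the conjugates of $f$ and $h$, and it holds on $K$. It remains to prove that $f_t\in G$ and that $(f,t)\mapsto f_t$ is continuous. We need two estimates. The first handles the dependence on $f$.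

\begin{lemma}\label{lem:lip}
For $f,h\in G$ and $t\in[0,1]$ we have $\|f_t-h_t\|\le\omega(6\|f-h\|)$.
\end{lemma}

\begin{proof}
Both $f_t$ and $h_t$ fix $z$ unless $t>0$ and $z=\varphi(tu)$ with $\varphi=\varphi_U$ and $u\in\mathbb D$. In that case let $x=\varphi(u)$, $u'=\varphi^{-1}(f(x))$ and $u''=\varphi^{-1}(h(x))$, so that $f_t(z)=\varphi(tu')$ and $h_t(z)=\varphi(tu'')$. The element $k=hf^{-1}\in G$ satisfies $\|k-\mathrm{id}\|=\|h-f\|$ and $k(f(x))=h(x)$. By Lemma~\ref{lem:join}(b) for $k$ and the point $f(x)\in U$, the points $\varphi(u')$ and $\varphi(u'')$ are $6\|f-h\|$-joined. The bound follows from the definition of $\omega$.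
\end{proof}

The second estimate treats infinitely many components and wild boundaries at once: outside a compact subset of $S^2\setminus K$, all the maps $f_t$ move points little.

\begin{lemma}\label{lem:core}
Let $f\in G$ and $\varepsilon>0$. There are finitely many components $U_1,\dots,U_N$ and numbers $a_1,\dots,a_N\in(0,1)$ such that, with $C=\bigcup_{i}\varphi_{U_i}(a_i\overline{\mathbb D})$,
\[
d(f_t(z),z)\le\varepsilon\qquad\text{for all }z\in S^2\setminus C\text{ and all }t\in[0,1].
\]
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:omega} there is $r\in(0,2)$ with $\omega(4r+2\beta_f(r))\le\varepsilon$. A component that contains a point $x$ with $d(x,K)>r$ contains the cap $B(x,r)$, of area $\pi r^2$. Components are disjoint, so there are at most $4/r^2$ such components; call them $U_1,\dots,U_N$. By Lemma~\ref{lem:components}(b) there is $a_i\in(0,1)$ such that $d(\varphi_{U_i}(u),K)\le r$ whenever $|u|>a_i$.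

Let $z\notin C$ and $t\in[0,1]$ with $f_t(z)\ne z$. Then $t>0$ and $z=\varphi(tu)$ with $\varphi=\varphi_U$ and $u\in\mathbb D$, and $f_t(z)=\varphi(tg(u))$. Put $x=\varphi(u)$ and $r'=d(x,K)$. We have $r'\le r$: if $U$ is not one of the $U_i$, this holds for every point of $U$; if $U=U_i$, it holds because $|u|\ge|tu|>a_i$. By Lemma~\ref{lem:join}(a), $\varphi(u)=x$ and $\varphi(g(u))=f(x)$ are $(4r'+2\beta_f(r'))$-joined. Since $\beta_f$ and $\omega$ are nondecreasing,
\[
d(z,f_t(z))=d(\varphi(tu),\varphi(tg(u)))\le\omega(4r+2\beta_f(r))\le\varepsilon.\qedhere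
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $f\in G$.

\emph{Each $f_t$ is a homeomorphism of $S^2$.} It is continuous on the open set $S^2\setminus K$. Let $z_n\to p\in K$ and $\varepsilon>0$, and take $C$ as in Lemma~\ref{lem:core}. The set $C$ is compact and misses $K$, so $z_n\notin C$ for large $n$, and $\limsup d(f_t(z_n),p)\le\varepsilon$. Hence $f_t(z_n)\to p=f_t(p)$. A continuous bijection of $S^2$ is a homeomorphism.

\emph{The map $t\mapsto f_t$ is continuous for $\|\cdot\|$.} Let $t_n\to t$ and $\varepsilon>0$, and take $C$, $U_i$, $a_i$ as in Lemma~\ref{lem:core}. For $z\notin C$ we have $d(f_{t_n}(z),f_t(z))\le2\varepsilon$. Fix $i$, and let $\varphi=\varphi_{U_i}$ and $g=\varphi^{-1}f\varphi$. By Lemma~\ref{lem:alex} the map $(s,w)\mapsto\varphi(g_s(w))=f_s(\varphi(w))$ is defined and continuous on the compact set $[0,1]\times a_i\overline{\mathbb D}$, hence uniformly continuous. So $f_{t_n}\to f_t$ uniformly on $\varphi(a_i\overline{\mathbb D})$, and therefore on $C$. Thus $\limsup\|f_{t_n}-f_t\|\le2\varepsilon$ for every $\varepsilon>0$.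

\emph{Each $f_t$ lies in $G$.} It fixes $K$ pointwise. If $\infty\notin K$, then $\infty=\varphi_U(0)$ for the component $U$ that contains it, by our normalization. Since $f(\infty)=\infty$, we have $g(0)=0$, so $g_t(0)=0$ and $f_t(\infty)=\infty$. Finally, $(s,z)\mapsto f_s(z)$, $s\in[0,t]$, is a homotopy from the identity to $f_t$ by the previous step, so $f_t$ has degree $1$.

\emph{Joint continuity.} If $f_n\to f$ in $G$ and $t_n\to t$, then Lemma~\ref{lem:lip} gives
\[
\|(f_n)_{t_n}-f_t\|\le\|(f_n)_{t_n}-f_{t_n}\|+\|f_{t_n}-f_t\|\le\omega(6\|f_n-f\|)+\|f_{t_n}-f_t\| ,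
\]
and both terms tend to $0$, the first by Proposition~\ref{prop:omega}. So $H(f,t)=f_t$ is continuous for $\|\cdot\|$, which by Lemma~\ref{lem:topology} induces the topology of uniform convergence on compact sets.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BCL}
Fran\c{c}ois B\'eguin, Sylvain Crovisier, Fr\'ed\'eric Le Roux,
\emph{Fixed point sets of isotopies on surfaces},
arXiv:1610.00686 (2016).

\end{thebibliography}
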